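\title{$\mathcal{R}$-boundedness of cube averages on weighted $L^p$ spaces with values in a UMD space}

\begin{abstract}
Let $A_rf(x)$ be the average of $f$ over the cube with center $x$ and side length $2r$. We prove that the family $\{A_r:r>0\}$ is $\mathcal{R}$-bounded on $L^p(\mathbb{R}^d,w;X)$ for every UMD space $X$, every $p\in(1,\infty)$ and every Muckenhoupt weight $w\in A_p$. The proof splits $A_r$ by scales, represents each piece as an average over random dyadic grids, and reduces the unweighted estimate to an inequality for translated martingale differences, which follows from decoupling. Weights are added by a sharp function estimate and interpolation with change of weight. We also determine the weights for which the result holds, for all radii and for bounded radii, and show that $X$ must have nontrivial type.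
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $d\ge1$ is fixed, $|x|=\max_i|x_i|$ for $x\in\mathbb{R}^d$, cubes have sides parallel to the axes, and $X$ is a real or complex Banach space. For a cube $Q$ we write $\langle f\rangle_Q=|Q|^{-1}\int_Qf$. For $x\in\mathbb{R}^d$ and $r>0$ let $Q[x,r]=x+[-r,r]^d$, and define the averaging operator
\[
A_rf(x)=\langle f\rangle_{Q[x,r]},\qquad f\in L^1_{\mathrm{loc}}(\mathbb{R}^d;X).
\]

A \emph{weight} is a locally integrable function $w$ with $w>0$ almost everywhere; we write $w(F)=\int_Fw$. The space $L^p(w;X)=L^p(\mathbb{R}^d,w;X)$ consists of the strongly measurable $f:\mathbb{R}^d\to X$ with $\int\|f\|^pw<\infty$. For $p\in(1,\infty)$, a weight $w$ belongs to the \emph{Muckenhoupt class} $A_p$ if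
\[
[w]_{A_p}=\sup_Q\,\langle w\rangle_Q\,\big\langle w^{-1/(p-1)}\big\rangle_Q^{p-1}<\infty,
\]
the supremum running over all cubes. By H\"older's inequality the product is always at least $1$, so the condition says that this use of H\"older's inequality can be reversed uniformly.

Let $(\varepsilon_n)$ be independent Rademacher variables (signs $\pm1$ with probability $\frac12$) on a probability space $\Omega$. A set $\mathcal{T}$ of bounded operators on a Banach space $Y$ is \emph{$\mathcal{R}$-bounded} if there is a constant $C$ with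
\begin{equation}\label{eq:Rdef}
\Big\|\sum_{n=1}^N\varepsilon_nT_ny_n\Big\|_{L^2(\Omega;Y)}\le C\Big\|\sum_{n=1}^N\varepsilon_ny_n\Big\|_{L^2(\Omega;Y)}
\end{equation}
for all $N\ge1$, $T_1,\dots,T_N\in\mathcal{T}$ and $y_1,\dots,y_N\in Y$. The least such $C$ is the \emph{$\mathcal{R}$-bound}.

Let $\mathcal{H}_0\subset\mathcal{H}_1\subset\cdots$ be $\sigma$-algebras on a probability space $S$. Functions $d_n\in L^q(S;X)$ form a \emph{martingale difference sequence} if $d_n$ is $\mathcal{H}_n$-measurable and $\mathbb{E}(d_n|\mathcal{H}_{n-1})=0$. The space $X$ is \emph{UMD} if for some (equivalently, every) $q\in(1,\infty)$ there is a constant $\beta=\beta_{q,X}\ge1$ such that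
\[
\Big\|\sum_{n=1}^N\epsilon_nd_n\Big\|_{L^q(S;X)}\le\beta\Big\|\sum_{n=1}^Nd_n\Big\|_{L^q(S;X)}
\]
for all martingale difference sequences and all fixed signs $\epsilon_n\in\{-1,1\}$.

The following question comes from the paper \cite{Lindemulder} of Lindemulder.

\begin{quote}
\textbf{Question.} Let $X$ be a UMD space, $p\in(1,\infty)$, $w\in A_p$ and $c>0$. Is $\{A_{c2^{-j}}:j\ge1\}$ $\mathcal{R}$-bounded on $L^p(w;X)$?
\end{quote}

The case $N=1$ of \eqref{eq:Rdef} is uniform boundedness, and this much holds for every Banach space $X$: the norm $\|A_rf(x)\|$ is at most the Hardy--Littlewood maximal function of $\|f\|$ at $x$, which is bounded on $L^p(w)$ for $w\in A_p$. If $X$ is a Hilbert space and $p=2$, nothing more is needed, since $\|\sum\varepsilon_ny_n\|_{L^2(\Omega;Y)}^2=\sum\|y_n\|^2$ in the Hilbert space $Y=L^2(w;X)$. If $X$ is the scalar field, Khintchine's inequality turns \eqref{eq:Rdef} into an estimate of $(\sum|A_{r_n}f_n|^2)^{1/2}$ by $(\sum|f_n|^2)^{1/2}$ in $L^p(w)$, and each $|A_{r_n}f_n|$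 can still be replaced by a maximal function. For general $X$ this replacement is not available, because the size of $\sum\varepsilon_nx_n$ is not a function of the norms $\|x_n\|$, and the answer does depend on $X$: it is negative for $X=\ell^1$ by Proposition~\ref{prop:type} below.

The reason to expect a positive answer for UMD spaces is the dyadic model. If the cube centered at $x$ is replaced by the dyadic cube of side $2^l$ that contains $x$, the operators become conditional expectations with respect to a filtration, and these are $\mathcal{R}$-bounded on the unweighted space by a short martingale argument (Lemma~\ref{lem:stein}). The operators $A_r$ are not conditional expectations, since the cube moves with $x$, and their kernels have a jump. These are the two difficulties to be overcome.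

\begin{theorem}\label{thm:dyadic}
Let $X$ be a UMD space, $p\in(1,\infty)$, $w\in A_p$ and $c>0$. Then $\{A_{c2^{-j}}:j\in\mathbb{Z}\}$, and hence $\{A_{c2^{-j}}:j\ge1\}$, is $\mathcal{R}$-bounded on $L^p(w;X)$.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $X$ be a UMD space, $p\in(1,\infty)$ and $w\in A_p$. Then $\{A_r:r>0\}$ is $\mathcal{R}$-bounded on $L^p(w;X)$, with a bound that depends only on $d$, $p$, $X$ and $[w]_{A_p}$.
\end{theorem}

The dependence on the weight is meant in the usual sense: for each $\Gamma<\infty$ one bound serves all $w$ with $[w]_{A_p}\le\Gamma$. Theorem~\ref{thm:all} contains Theorem~\ref{thm:dyadic}; we state the latter separately because it answers the question and its proof needs one tool less (the notion of type).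

The question involves only small radii, which see the weight only on small cubes. Let $A_p^{\mathrm{loc}}$ be the class of weights for which the supremum defining $[w]_{A_p}$, restricted to cubes of side at most $1$, is finite. For a general weight we call $A_r$ \emph{well defined} on $L^p(w;X)$ if the functions in this space are locally integrable, and $\mathcal{R}$-boundedness of a family of averages includes that they are well defined and bounded.

\begin{theorem}\label{thm:local}
Let $X\ne\{0\}$ be a UMD space, $p\in(1,\infty)$, $c>0$, and let $w$ be a weight. The following are equivalent.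
\begin{enumerate}
\item[(1)] The operators $A_{c2^{-j}}$, $j\ge1$, are well defined and uniformly bounded on $L^p(w;X)$.
\item[(2)] $\{A_{c2^{-j}}:j\ge1\}$ is $\mathcal{R}$-bounded on $L^p(w;X)$.
\item[(3)] For every $c'<\infty$, $\{A_r:0<r\le c'\}$ is $\mathcal{R}$-bounded on $L^p(w;X)$.
\item[(4)] $w\in A_p^{\mathrm{loc}}$.
\end{enumerate}
Likewise, $\{A_r:r>0\}$ is $\mathcal{R}$-bounded on $L^p(w;X)$ if and only if $\{A_{c2^j}:j\in\mathbb{Z}\}$ is uniformly bounded there, if and only if $w\in A_p$.
\end{theorem}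

A Banach space $Y$ has \emph{type} $p_0\in[1,2]$ if $\|\sum\varepsilon_ny_n\|_{L^2(\Omega;Y)}\le\tau(\sum\|y_n\|^{p_0})^{1/p_0}$ for some constant $\tau$ and all finite sequences in $Y$. Type $1$ is the triangle inequality, and type $p_0$ implies every smaller type; $Y$ has \emph{nontrivial type} if it has some type $p_0>1$. The space $\ell^1$ does not, since $\|\sum_{n\le N}\varepsilon_ne_n\|=N$ for the unit vectors $e_n$.

\begin{proposition}\label{prop:type}
Let $X$ be any Banach space, $p\in(1,\infty)$ and $c>0$. If $\{A_{c2^{-j}}:j\ge1\}$ is $\mathcal{R}$-bounded on the unweighted space $L^p(\mathbb{R}^d;X)$, then $X$ has nontrivial type.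
\end{proposition}

We do not claim that the UMD property is necessary.

Section~\ref{sec:tools} recalls the standard tools. Section~\ref{sec:model} introduces random grids and computes the one-dimensional case that shows the mechanism. Sections~\ref{sec:shift} and~\ref{sec:unweighted} contain the unweighted estimate; the UMD property enters there, through Lemmas~\ref{lem:stein} and~\ref{lem:decoupling} and, for Theorem~\ref{thm:all}, through type. Section~\ref{sec:weights} adds the weight and is the only place where the $A_p$ condition is used in the proof of Theorems~\ref{thm:dyadic} and~\ref{thm:all}. Sections~\ref{sec:local} and~\ref{sec:type} prove Theorem~\ref{thm:local} and Proposition~\ref{prop:type}. The letter $C$ denotes constants that depend on $d$, the exponents, $X$ and a bound for the $A_p$ constant of the weight, and never on the scale parameter $k$, the radii or the functions.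

\section{Standard tools}\label{sec:tools}

\subsection*{Rademacher sums}
Let $Y$ be a Banach space, $y_1,\dots,y_N\in Y$ and $q\in[1,\infty)$.
\begin{enumerate}
\item[(R1)] \emph{Kahane--Khintchine inequalities.} The norms of $\sum\varepsilon_ny_n$ in $L^q(\Omega;Y)$ and $L^2(\Omega;Y)$ are comparable, with constants that depend only on $q$.
\item[(R2)] \emph{Kahane's contraction principle.} If $c_n\in[-1,1]$, then $\|\sum\varepsilon_nc_ny_n\|_{L^q(\Omega;Y)}\le\|\sum\varepsilon_ny_n\|_{L^q(\Omega;Y)}$. In particular, deleting terms does not increase the norm.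
\item[(R3)] \emph{Grouping.} Let $n\mapsto b(n)$ be any map to a finite set and let $(\varepsilon'_b)$ be Rademacher variables on a second space $\Omega'$. Then $(\varepsilon'_{b(n)}\varepsilon_n)_n$ has the same law as $(\varepsilon_n)_n$, because this holds for each fixed value of $(\varepsilon'_b)$. Hence $\sum_n\varepsilon_ny_n$ has the same law as $\sum_b\varepsilon'_b\sum_{b(n)=b}\varepsilon_ny_n$.
\end{enumerate}
By (R1), on $Y=L^q(\mathbb{R}^d;X)$ we may test \eqref{eq:Rdef} in the norm of $L^q(\Omega;Y)=L^q(\Omega\times\mathbb{R}^d;X)$, which we abbreviate by $\|\cdot\|_q$. In this norm (R2) applies for each fixed $x$, so the coefficients $c_n$ may depend on $x$.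

\subsection*{Weights}
Let $\mathcal{M}h(z)=\sup_{Q\ni z}\langle|h|\rangle_Q$ be the maximal function over all cubes containing $z$. Let $p\in(1,\infty)$, $p'=p/(p-1)$, $[v]_{A_p}\le\Gamma$, and let $\sigma=v^{-1/(p-1)}$ be the dual weight. The constants $C$ and $\alpha$ below depend only on $d,p,\Gamma$.
\begin{enumerate}
\item[(W1)] \emph{Muckenhoupt's theorem.} $\|\mathcal{M}h\|_{L^p(v)}\le C\|h\|_{L^p(v)}$.
\item[(W2)] \emph{Reverse H\"older inequality.} There is $\alpha>0$ with $\langle v^{1+\alpha}\rangle_Q\le C\langle v\rangle_Q^{1+\alpha}$ for all cubes $Q$.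
\end{enumerate}
By H\"older's inequality, (W2) remains true for smaller $\alpha$. Since $[\sigma]_{A_{p'}}=[v]_{A_p}^{1/(p-1)}$, we may take $\alpha$ so that (W2) holds for $\sigma$ as well. We use four consequences.
\begin{enumerate}
\item[(W3)] $[v^{1+\alpha}]_{A_p}\le C$, because $\langle v^{1+\alpha}\rangle_Q\langle\sigma^{1+\alpha}\rangle_Q^{p-1}\le C(\langle v\rangle_Q\langle\sigma\rangle_Q^{p-1})^{1+\alpha}$.
\item[(W4)] $[v]_{A_{p/q}}\le C$ for the $q\in(1,p)$ given by $\frac pq-1=\frac{p-1}{1+\alpha}$, because the dual weight of $v$ for the exponent $p/q$ is $\sigma^{1+\alpha}$ and $\langle\sigma^{1+\alpha}\rangle_Q^{(p-1)/(1+\alpha)}\le C\langle\sigma\rangle_Q^{p-1}$.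
\item[(W5)] $v(F)\le C(|F|/|Q|)^\eta\,v(Q)$ for measurable $F\subset Q$, with $\eta=\frac{\alpha}{1+\alpha}$, because $v(F)\le|F|^{\eta}(\int_Qv^{1+\alpha})^{1/(1+\alpha)}$.
\item[(W6)] $L^p(v;X)\subset L^1_{\mathrm{loc}}(\mathbb{R}^d;X)$, because $\int_Q\|f\|\le\|f\|_{L^p(v;X)}\,\sigma(Q)^{1/p'}$. Only $\sigma\in L^1_{\mathrm{loc}}$ is used here.
\end{enumerate}

\subsection*{Type}
A Banach space $X$ \emph{contains the spaces $\ell^1_n$ uniformly} if there are subspaces $X_n\subset X$ and isomorphisms $S_n:\ell^1_n\to X_n$ with $\sup_n\|S_n\|\,\|S_n^{-1}\|<\infty$.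
\begin{enumerate}
\item[(T)] (Pisier; Maurey--Pisier.) If $X$ does not contain the spaces $\ell^1_n$ uniformly, then $X$ has nontrivial type.
\end{enumerate}

\section{Random grids and the one-dimensional case}\label{sec:model}

In Sections~\ref{sec:model}--\ref{sec:unweighted}, $X$ is a UMD space, $q\in(1,\infty)$ and $\beta=\beta_{q,X}$.

\subsection*{Conditional expectations}

\begin{lemma}[Stein's inequality; Bourgain]\label{lem:stein}
Let $\mathcal{F}_1\subset\dots\subset\mathcal{F}_N$ be $\sigma$-algebras on a probability space $S$, let $E_n=\mathbb{E}(\cdot|\mathcal{F}_n)$ and $f_n\in L^q(S;X)$. Then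
\[
\Big\|\sum_n\varepsilon_nE_nf_n\Big\|_{L^q(\Omega\times S;X)}\le\beta\Big\|\sum_n\varepsilon_nf_n\Big\|_{L^q(\Omega\times S;X)}.
\]
\end{lemma}

\begin{proof}
We reveal $\mathcal{F}_n$ and $\varepsilon_n$ alternately. Let $F=\sum\varepsilon_nf_n$ and
\[
\mathcal{H}_{2n-1}=\sigma(\varepsilon_1,\dots,\varepsilon_{n-1})\otimes\mathcal{F}_n,\qquad\mathcal{H}_{2n}=\sigma(\varepsilon_1,\dots,\varepsilon_n)\otimes\mathcal{F}_n .
\]
These increase with the index. A term $\varepsilon_if_i$ whose sign is not yet revealed has conditional expectation $0$, so $\mathbb{E}(F|\mathcal{H}_{2n-1})=\sum_{i<n}\varepsilon_iE_nf_i$ and $\mathbb{E}(F|\mathcal{H}_{2n})=\sum_{i\le n}\varepsilon_iE_nf_i$. The martingale differences $D_m=\mathbb{E}(F|\mathcal{H}_m)-\mathbb{E}(F|\mathcal{H}_{m-1})$, $2\le m\le2N$, therefore satisfy $D_{2n}=\varepsilon_nE_nf_n$, and $\sum_mD_m=\mathbb{E}(F|\mathcal{H}_{2N})$ because $\mathbb{E}(F|\mathcal{H}_1)=0$. Hence $\sum_n\varepsilon_nE_nf_n=\frac12\big(\sum_mD_m+\sum_m(-1)^mD_m\big)$ has norm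 at most $\frac{1+\beta}2\|F\|\le\beta\|F\|$.
\end{proof}

For $u\in\mathbb{R}^d$ and $l\in\mathbb{Z}$ let
\[
\mathcal{D}_l^u=\{u+2^l(m+[0,1)^d):m\in\mathbb{Z}^d\}.
\]
Its elements are called \emph{cells}. Each cell of $\mathcal{D}^u_l$ lies in one cell of $\mathcal{D}^u_{l+1}$, its \emph{parent}, and $\mathcal{D}_l^u$ depends only on $u$ modulo $2^l\mathbb{Z}^d$. Let $E_l^uf(x)$ be the average of $f$ over the cell of $\mathcal{D}_l^u$ that contains $x$. For any integers $l_1,\dots,l_N$, distinct or not, and $f_n\in L^q(\mathbb{R}^d;X)$,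
\begin{equation}\label{eq:steingrid}
\Big\|\sum_n\varepsilon_nE^u_{l_n}f_n\Big\|_q\le\beta\Big\|\sum_n\varepsilon_nf_n\Big\|_q .
\end{equation}
Indeed, order the $l_n$ decreasingly, apply Lemma~\ref{lem:stein} on each cell of $\mathcal{D}^u_{l_1}$ with normalized Lebesgue measure, and sum the $q$-th powers over these cells.

A fixed grid is not translation invariant, whereas $A_r$ is. Invariance is restored by averaging over $u$. For a function $h$ on $\mathbb{R}^d$ write $h_t(x)=t^{-d}h(x/t)$, and let
\[
\chi=2^{-d}\mathbf{1}_{[-1,1]^d},\qquad\phi(x)=\prod_{i=1}^d(1-|x_i|)_+ .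
\]
Then $A_rf=\chi_r*f$, and the tent function $\phi$ has integral $1$.

\begin{lemma}\label{lem:tent}
Let $l\le L$ be integers, $f\in L^1_{\mathrm{loc}}(\mathbb{R}^d;X)$, and let $u$ be uniformly distributed on $[0,2^L)^d$. Then $(u,x)\mapsto E^u_lf(x)$ is strongly measurable, bounded when $x$ ranges over a compact set, and $\mathbb{E}_uE_l^uf(x)=\phi_{2^l}*f(x)$ for every $x$.
\end{lemma}

\begin{proof}
The cell containing $x$ is $x-\omega+[0,2^l)^d$, where $\omega\in[0,2^l)^d$ is the residue of $x-u$ modulo $2^l\mathbb{Z}^d$, a Borel function of $(u,x)$. Thus $E^u_lf(x)=F(x-\omega)$ with $F(z)=2^{-ld}\int_{z+[0,2^l)^d}f$. The function $F$ is continuous, so it has separable range and is bounded on compact sets; this gives the first two claims. For fixed $x$, the residue $\omega$ is uniform on $[0,2^l)^d$, since $2^L$ is a multiple of $2^l$. A point $y$ lies in the cell if and only if $\omega\in x-y+[0,2^l)^d$, which has probability $\prod_i(1-2^{-l}|x_i-y_i|)_+$. By Fubini's theorem, $\mathbb{E}_uE^u_lf(x)=\int\phi_{2^l}(x-y)f(y)\,dy$.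
\end{proof}

\begin{example}\label{ex:tent}
The convolutions with $\phi_{2^l}$, $l\in\mathbb{Z}$, are $\mathcal{R}$-bounded on $L^q(\mathbb{R}^d;X)$. For $L\ge\max l_n$, Lemma~\ref{lem:tent} gives $\sum\varepsilon_n\phi_{2^{l_n}}*f_n=\mathbb{E}_u\sum\varepsilon_nE^u_{l_n}f_n$, and by Minkowski's inequality and \eqref{eq:steingrid} the norm $\|\cdot\|_q$ of the right side is at most $\beta\|\sum\varepsilon_nf_n\|_q$.
\end{example}

So the averaging gives the result for the continuous kernel $\phi$, but not for $\chi$. To reach $\chi$ we expand $f$ into the martingale differences $E_\lambda f-E_{\lambda+1}f$ at all scales $2^\lambda$ below $r$ and ask how $A_r$ acts on each of them.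

\subsection*{The case $d=1$, $r=2^j$}
Fix a grid and drop $u$. Let $k\ge1$, $\lambda=j-k$, and let $g$ be constant on the cells of $\mathcal{D}_\lambda$ with mean zero on the cells of $\mathcal{D}_{\lambda+1}$. On $I\in\mathcal{D}_{\lambda+1}$, the function $g$ equals some $\gamma_I\in X$ on the left half and $-\gamma_I$ on the right half. Let $I\in\mathcal{D}_{\lambda+1}$ contain $x$, say $x=a+t\,2^{\lambda+1}$ with $a$ the left endpoint of $I$ and $t\in[0,1)$. Since $r$ is a multiple of $2^{\lambda+1}$, the points $x\pm r$ lie in the cells $I\pm r$ at the same relative position $t$. The cells strictly between $I-r$ and $I+r$ are contained in $[x-r,x+r]$ and contribute nothing to $\int_{x-r}^{x+r}g$. The part of $I+r$ to the left of $x+r$ contributes $2^{\lambda+1}\min(t,1-t)\gamma_{I+r}$, and the part of $I-r$ to the right of $x-r$ contributes $-2^{\lambda+1}\min(t,1-t)\gamma_{I-r}$. Since $g(x\pm r)=\gamma_{I\pm r}$ for $t<\frac12$ and $g(x\pm r)=-\gamma_{I\pm r}$ for $t\ge\frac12$, division by $2r=2^{\lambda+1}2^k$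 gives
\[
A_rg(x)=2^{-k}\theta(x)\big(g(x+r)-g(x-r)\big),\qquad\theta(x)=\begin{cases}t,&t<\frac12,\\ t-1,&t\ge\frac12.\end{cases}
\]
Now fix $k$ and take such a function $g_j$ for each of finitely many $j$. As $|\theta|\le\frac12$, the contraction principle yields
\begin{equation}\label{eq:model}
\Big\|\sum_j\varepsilon_jA_{2^j}g_j\Big\|_q\le2^{-k-1}\Big(\Big\|\sum_j\varepsilon_jg_j(\cdot+2^j)\Big\|_q+\Big\|\sum_j\varepsilon_jg_j(\cdot-2^j)\Big\|_q\Big).
\end{equation}
Cancellation has produced a factor $2^{-k}$. The price is that each $g_j$ is translated by its own amount, $2^k$ times the side of the cells on which it is constant. The sum over $k$ converges if these translations can be undone with a loss much smaller than $2^k$.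

Some loss is unavoidable. Let $X=\mathbb{R}$, $q<2$, $u=0$, and for $1\le j\le k-1$ let $g_j$ be supported on $[0,1)$ and equal to $+1$ and $-1$ alternately on the cells of length $2^{j-k}$. Then $\|\sum\varepsilon_jg_j\|_q=\|\sum\varepsilon_j\|_{L^q(\Omega)}\le(k-1)^{1/2}$, while the translates $g_j(\cdot+2^j)$ have disjoint supports, so that $\|\sum\varepsilon_jg_j(\cdot+2^j)\|_q=(k-1)^{1/q}$. The next section shows that, after a harmless restriction on the supports, the loss is at most linear in $k$.

\section{Translated martingale differences}\label{sec:shift}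

A translation can carry a cell out of arbitrarily large ancestors, so the translated functions in \eqref{eq:model} are not adapted to the grid in any useful way. We replace the translation of a function living at scale $2^\lambda$ by a \emph{cyclic} shift inside each cell $P$ of a larger scale $2^{\lambda+H}$. A cyclic shift keeps $P$ fixed and does not change the distribution of the function on $P$; it agrees with the translation if the function is supported in the middle of $P$. If consecutive scales are at least $H$ apart, the original and the shifted functions are martingale differences for the same filtration with the same conditional distributions, and the following lemma compares them. For a Hilbert space and $q=2$ it is an equality, by orthogonality.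

\begin{lemma}[Decoupling]\label{lem:decoupling}
Let $P_0$ be a cube with normalized Lebesgue measure and let $\mathcal{F}_1,\dots,\mathcal{F}_{m+1}$ be finite partitions of $P_0$, each into congruent cubes and each refining the previous one. Let $a_i,b_i:P_0\to X$, $1\le i\le m$, be constant on the cells of $\mathcal{F}_{i+1}$, and suppose that on each $P\in\mathcal{F}_i$ the functions $a_i$ and $b_i$ have mean zero and the same distribution. Then
\[
\Big\|\sum_ia_i\Big\|_{L^q(P_0;X)}\le\beta^2\Big\|\sum_ib_i\Big\|_{L^q(P_0;X)}.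
\]
\end{lemma}

\begin{proof}
The values $a_i(x)$, $1\le i\le m$, are dependent, so equality of the individual distributions does not by itself compare the sums. We use the UMD property to pass to conditionally independent samples.

Every $P\in\mathcal{F}_i$ contains the same number $N_i$ of cells of $\mathcal{F}_{i+1}$; enumerate them as $P(1),\dots,P(N_i)$. Let $\xi_1$ be uniform on $\mathcal{F}_1$, let $\omega_i,\omega_i'$ be uniform on $\{1,\dots,N_i\}$, all independent, and put $\xi_{i+1}=\xi_i(\omega_i)$ and $\zeta_{i+1}=\xi_i(\omega_i')$. Then $\xi_{m+1}$ is uniform on $\mathcal{F}_{m+1}$ and $\xi_i$ is the cell of $\mathcal{F}_i$ containing it, so $\sum_ib_i(\xi_{i+1})$ has the law of $\sum_ib_i$ on $P_0$; here $b_i(\xi)$ is the value of $b_i$ on the cell $\xi$. Let $\mathcal{H}_i$ be generated by $\xi_1$ and $\omega_n,\omega'_n$ for $n<i$, and put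
\[
s_i=\tfrac12\big(b_i(\xi_{i+1})+b_i(\zeta_{i+1})\big),\qquad t_i=\tfrac12\big(b_i(\xi_{i+1})-b_i(\zeta_{i+1})\big).
\]
Both are $\mathcal{H}_{i+1}$-measurable. Given $\mathcal{H}_i$, the cells $\xi_{i+1}$ and $\zeta_{i+1}$ are independent and uniform among the cells of $\mathcal{F}_{i+1}$ in $\xi_i$. Since $b_i$ has mean zero on $\xi_i$, we get $\mathbb{E}(s_i|\mathcal{H}_i)=0$. Exchanging $\omega_i$ and $\omega'_i$ preserves the probability, $\mathcal{H}_i$ and $s_i$, and reverses the sign of $t_i$, so $\mathbb{E}(t_i|\mathcal{H}_i\vee\sigma(s_i))=0$. Hence $s_1,t_1,s_2,t_2,\dots$ is a martingale difference sequence for $\mathcal{H}_1\subset\mathcal{H}_1\vee\sigma(s_1)\subset\mathcal{H}_2\subset\cdots$. As $s_i+t_i=b_i(\xi_{i+1})$ and $s_i-t_i=b_i(\zeta_{i+1})$, changing the signs of all $t_i$ shows that the $L^q$ norms of $\sum b_i(\xi_{i+1})$ and $\sum b_i(\zeta_{i+1})$ differ by a factor of at most $\beta$, in either direction. The same holds for the $a_i$.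

Given $\xi_1,\omega_1,\dots,\omega_m$, the variables $a_i(\zeta_{i+1})$ are independent, and the $i$-th has the distribution of $a_i$ on $\xi_i$; likewise for $b_i$. These distributions agree, so $\sum a_i(\zeta_{i+1})$ and $\sum b_i(\zeta_{i+1})$ have the same law. Therefore $\|\sum a_i\|\le\beta\|\sum a_i(\zeta_{i+1})\|=\beta\|\sum b_i(\zeta_{i+1})\|\le\beta^2\|\sum b_i\|$.
\end{proof}

For a cell $P=a+[0,2^l)^d\in\mathcal{D}^u_l$, its \emph{middle} is $a+2^l[\frac14,\frac34)^d$, a union of cells of $\mathcal{D}^u_{l-2}$. Let $G^u_l$ be the union of the middles of all cells of $\mathcal{D}^u_l$.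

\begin{lemma}\label{lem:shift}
Fix $u$, an integer $H\ge2$ and $n\in\mathbb{Z}^d$ with $|n|\le2^{H-2}$. Let $\lambda_1,\dots,\lambda_N$ be integers and let $g_\nu\in L^q(\mathbb{R}^d;X)$ be constant on the cells of $\mathcal{D}^u_{\lambda_\nu}$ and zero outside $G^u_{\lambda_\nu+H}$. Then
\[
\Big\|\sum_\nu\varepsilon_\nu\,g_\nu(\cdot+2^{\lambda_\nu}n)\Big\|_q\le3\beta^3H\Big\|\sum_\nu\varepsilon_\nu g_\nu\Big\|_q .
\]
\end{lemma}

\begin{proof}
We drop $u$. \emph{Reduction to separated scales.} Split the indices into $H$ classes according to $\lambda_\nu$ modulo $H$. By the triangle inequality on the left and (R2) on the right, it suffices to prove the bound $3\beta^3$ when all $\lambda_\nu$ lie in one class. We may also assume that they are distinct. Indeed, by (R3) both sides keep their values when $\sum_\nu\varepsilon_\nu$ is replaced by $\sum_\lambda\varepsilon'_\lambda\sum_{\lambda_\nu=\lambda}\varepsilon_\nu$; for fixed $(\varepsilon_\nu)$ the function $\sum_{\lambda_\nu=\lambda}\varepsilon_\nu g_\nu$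 satisfies the hypotheses at scale $\lambda$, so we apply the case of distinct scales with the signs $\varepsilon'_\lambda$ and integrate the $q$-th powers over $\Omega$. Thus let $\lambda_1>\dots>\lambda_m$ with $\lambda_{i+1}+H\le\lambda_i$.

\emph{Cyclic shifts.} Fix $i$, write $\lambda=\lambda_i$ and $h=2^\lambda n$, so that $|h|\le\frac14 2^{\lambda+H}$. For $x\in P\in\mathcal{D}_{\lambda+H}$ let $\pi_i(x)$ be the unique point of $P$ congruent to $x+h$ modulo $2^{\lambda+H}\mathbb{Z}^d$. Then $\pi_i$ maps each such $P$ onto itself and permutes the cells of $\mathcal{D}_\lambda$ in it. We claim that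
\begin{equation}\label{eq:cyclic}
g_i(x+h)=g_i(\pi_i(x))\qquad\text{for all }x.
\end{equation}
The bound on $|h|$ means that $y-h\in P$ whenever $y$ is in the middle of $P$. If $x+h$ is in the middle of a cell $P$, then $x\in P$, and so $\pi_i(x)=x+h$. If $\pi_i(x)$ is in the middle of the cell $P\ni x$, then $\pi_i(x)-h$ lies in $P$ and is congruent to $x$, hence equal to $x$, and again $\pi_i(x)=x+h$. In the remaining case neither point is in $G_{\lambda+H}$ and both sides of \eqref{eq:cyclic} vanish.

\emph{Decoupling.} Put $b_i=g_i-E_{\lambda_i+H}g_i$ and $a_i=b_i\circ\pi_i$. Since $E_{\lambda_i+H}g_i$ is constant on the cells that $\pi_i$ preserves, $g_i\circ\pi_i=E_{\lambda_i+H}g_i+a_i$. Fix $P_0\in\mathcal{D}_{\lambda_1+H}$, and let $\mathcal{F}_i$ be the restriction of $\mathcal{D}_{\lambda_i+H}$ to $P_0$ for $i\le m$ and $\mathcal{F}_{m+1}$ that of $\mathcal{D}_{\lambda_m}$. The functions $a_i,b_i$ are constant on the cells of $\mathcal{D}_{\lambda_i}$, hence on those of $\mathcal{F}_{i+1}$; this is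 where the separation $\lambda_{i+1}+H\le\lambda_i$ is used. On each $P\in\mathcal{F}_i$ they have mean zero and the same distribution. Applying Lemma~\ref{lem:decoupling} to $\varepsilon_ia_i$ and $\varepsilon_ib_i$ for fixed signs, integrating over $\Omega$ and summing over $P_0$, we get $\|\sum\varepsilon_ia_i\|_q\le\beta^2\|\sum\varepsilon_ib_i\|_q$. By \eqref{eq:cyclic} and two uses of \eqref{eq:steingrid},
\[
\Big\|\sum_i\varepsilon_ig_i(\cdot+2^{\lambda_i}n)\Big\|_q\le\Big\|\sum_i\varepsilon_iE_{\lambda_i+H}g_i\Big\|_q+\beta^2\Big\|\sum_i\varepsilon_ib_i\Big\|_q\le\big(\beta+\beta^2(1+\beta)\big)\Big\|\sum_i\varepsilon_ig_i\Big\|_q.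
\]
Finally $\beta+\beta^2+\beta^3\le3\beta^3$.
\end{proof}

\section{The unweighted estimate with decay}\label{sec:unweighted}

\subsection*{Splitting $A_r$ by scales}
By Lemma~\ref{lem:tent}, the translation invariant counterpart of $E_\lambda-E_{\lambda+1}$ is convolution with $\phi_{2^\lambda}-\phi_{2^{\lambda+1}}$. Write $r=s2^j$ with $s\in[1,2)$ and $j\in\mathbb{Z}$, and define $A_r^kf=K_r^k*f$, $k\ge0$, by
\[
K_r^0=\chi_r*\phi_{2^j},\qquad K_r^k=\chi_r*\big(\phi_{2^{j-k}}-\phi_{2^{j-k+1}}\big)\quad(k\ge1).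
\]
The partial sums telescope: $\sum_{k=0}^mK_r^k=\chi_r*\phi_{2^{j-m}}$. These kernels are bounded by $(2r)^{-d}$, are supported in $Q[0,2r]$, and agree with $\chi_r$ at every point whose distance to $\partial Q[0,r]$ exceeds $2^{j-m}$. By dominated convergence,
\begin{equation}\label{eq:sum}
A_rf(x)=\sum_{k=0}^\infty A_r^kf(x)\qquad\text{for every }x\in\mathbb{R}^d\text{ and }f\in L^1_{\mathrm{loc}}(\mathbb{R}^d;X).
\end{equation}

\begin{proposition}\label{prop:decay}
Let $k\ge0$ and $s_0\in[1,2)$. The family $\{A^k_{s2^j}:j\in\mathbb{Z},\ s\in[s_0,s_0+2^{-k})\cap[1,2)\}$ has $\mathcal{R}$-bound at most $C(k+1)2^{-k}$ on $L^q(\mathbb{R}^d;X)$, with $C$ depending only on $d,q,\beta$.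
\end{proposition}

\begin{proof}
Take finitely many radii $r_\nu=s_\nu2^{j_\nu}$ in the family and $f_\nu\in L^q(\mathbb{R}^d;X)$. Put $\lambda_\nu=j_\nu-k$ and $H=k+4$, fix an integer $L\ge\max_\nu\lambda_\nu+H$, and let $u$ be uniform on $[0,2^L)^d$.

\emph{Step 1: restricting to the middles.} Lemma~\ref{lem:shift} needs functions supported in the middles of large cells, and the randomness of the grid provides this at the cost of a factor $2^d$. Let $U^u_\lambda=E^u_\lambda-E^u_{\lambda+1}$ if $k\ge1$ and $U^u_\lambda=E^u_\lambda$ if $k=0$, and put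
\[
g_\nu^u=\mathbf{1}_{G^u_{\lambda_\nu+H}}\,U^u_{\lambda_\nu}f_\nu .
\]
This is jointly measurable in $(u,x)$ and bounded for $x$ in compact sets, by Lemma~\ref{lem:tent} and because $x\in G^u_l$ is a Borel condition on the residue of $x-u$ modulo $2^l\mathbb{Z}^d$. Fix $\nu$ and $x$, write $\lambda=\lambda_\nu$, and decompose $u=u'+2^{\lambda+1}u''$ with $u'\in[0,2^{\lambda+1})^d$ and $u''\in\{0,\dots,2^{L-\lambda-1}-1\}^d$. Then $u',u''$ are independent and uniform, and $U^u_\lambda f_\nu(x)$ depends only on $u'$. The cell of $\mathcal{D}^u_{\lambda+1}$ containing $x$ is $u'+2^{\lambda+1}(m+[0,1)^d)$, where $m$ depends only on $u'$ and $x$. Its position among the $2^{(H-1)d}$ cells of $\mathcal{D}^u_{\lambda+1}$ in its ancestor in $\mathcal{D}^u_{\lambda+H}$ is the residue of $m-u''$ modulo $2^{H-1}$, which is uniform on $\{0,\dots,2^{H-1}-1\}^d$ because $L-\lambda-1\ge H-1$. The cell is in the middle of the ancestor when all coordinates of the position lie in $\{2^{H-3},\dots,3\cdot2^{H-3}-1\}$, which has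 probability $2^{-d}$ given $u'$. Hence $\mathbb{E}_ug^u_\nu(x)=2^{-d}\,\mathbb{E}_uU^u_\lambda f_\nu(x)$. Applying $A_{r_\nu}$ and using Fubini's theorem and Lemma~\ref{lem:tent}, we obtain $A_{r_\nu}^kf_\nu=2^d\,\mathbb{E}_uA_{r_\nu}g_\nu^u$, and by Minkowski's inequality
\begin{equation}\label{eq:fixu}
\Big\|\sum_\nu\varepsilon_\nu A^k_{r_\nu}f_\nu\Big\|_q\le2^d\sup_u\Big\|\sum_\nu\varepsilon_\nu A_{r_\nu}g^u_\nu\Big\|_q .
\end{equation}
From now on $u$ is fixed and omitted.

\emph{Step 2: only boundary cells contribute.} Fix $\nu$ and $x$ and write $r,\lambda,g$ for $r_\nu,\lambda_\nu,g_\nu$. Let $J\in\mathcal{D}_\lambda$ contain $x$, and for $n\in\mathbb{Z}^d$ let $J_n=J+2^\lambda n$, with parent $I_n\in\mathcal{D}_{\lambda+1}$. The function $g$ is constant on $J_n$ with value $g(x+2^\lambda n)$, so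
\[
A_rg(x)=\sum_{n\in\mathbb{Z}^d}\frac{|J_n\cap Q[x,r]|}{(2r)^d}\,g(x+2^\lambda n).
\]
The coefficient vanishes if $I_n$ does not meet $Q[x,r]$. If $k\ge1$, then $g$ has integral zero over every $I\in\mathcal{D}_{\lambda+1}$, because $U_\lambda f_\nu$ does and $G_{\lambda+H}$ is a union of such cells ($H\ge3$). So if $I\subset Q[x,r]$, the terms with $I_n=I$ add up to $(2r)^{-d}\int_Ig=0$ and can be deleted. Call $n$ \emph{active} if $I_n$ meets $Q[x,r]$ and, in case $k\ge1$, is not contained in it.

To locate the active $n$, rescale and translate so that $J=[0,1)^d$. Then $x\in[0,1)^d$, $I_n\subset n+[-1,2)^d$, and the radius becomes $\rho=s_\nu2^k$, which satisfies $2^k\le\rho<2^{k+1}$ and $\rho_0\le\rho<\rho_0+1$ with $\rho_0=s_02^k$.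
\begin{itemize}
\item If $y\in I_n\cap Q[x,\rho]$, then $n_i-1\le y_i<1+\rho$ and $n_i+2>y_i\ge-\rho$, so $|n_i|<\rho+2<2^{k+1}+2\le2^{k+2}$ for all $i$.
\item If moreover some $y\in I_n$ lies outside $Q[x,\rho]$, then for some $i$ either $n_i+2>y_i>\rho$ or $n_i-1\le y_i<1-\rho$. Together with $|n_i|<\rho+2$ this puts $n_i$ in $(\rho_0-2,\rho_0+3)\cup(-\rho_0-3,2-\rho_0)$, which contains at most $10$ integers.
\end{itemize}
Thus all active $n$ lie in a set $\mathcal{N}\subset\{|n|<2^{k+2}\}$ that depends only on $k$ and $s_0$, not on $\nu$ or $x$, with $\#\mathcal{N}\le10d\,2^{(k+3)(d-1)}$; for $k=0$ we take $\mathcal{N}=\{|n|<4\}$, which has $7^d\le10d\,8^{d-1}$ elements. The coefficients lie in $[0,(2\rho)^{-d}]\subset[0,2^{-(k+1)d}]$. By the triangle inequality over $n$ and the contraction principle at each $x$,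
\begin{equation}\label{eq:boundary}
\Big\|\sum_\nu\varepsilon_\nu A_{r_\nu}g_\nu\Big\|_q\le2^{-(k+1)d}\sum_{n\in\mathcal{N}}\Big\|\sum_\nu\varepsilon_\nu g_\nu(\cdot+2^{\lambda_\nu}n)\Big\|_q ,
\end{equation}
which is the general form of \eqref{eq:model}.

\emph{Step 3: undoing the translations.} Since $|n|\le2^{k+2}=2^{H-2}$, Lemma~\ref{lem:shift} bounds each term on the right of \eqref{eq:boundary} by $3\beta^3(k+4)\|\sum\varepsilon_\nu g_\nu\|_q$. The contraction principle removes the indicators, and \eqref{eq:steingrid} gives $\|\sum\varepsilon_\nu g_\nu\|_q\le\|\sum\varepsilon_\nu U_{\lambda_\nu}f_\nu\|_q\le2\beta\|\sum\varepsilon_\nu f_\nu\|_q$. With \eqref{eq:fixu}, the total constant is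
\[
2^d\cdot2^{-(k+1)d}\cdot10d\,2^{(k+3)(d-1)}\cdot6\beta^4(k+4)=60d\,8^{d-1}\beta^4(k+4)2^{-k},
\]
and (R1) converts this into the $\mathcal{R}$-bound.
\end{proof}

\subsection*{From one window to all radii}
The restriction on $s$ made the set $\mathcal{N}$ common to all terms and still as thin as the boundary of a cube. The radii $c2^j$ all have the same $s$, so one window suffices for them. To cover all $s\in[1,2)$ we need $2^k$ windows, and the triangle inequality would cancel the gain $2^{-k}$ entirely. Nontrivial type improves the triangle inequality for random sums by a power, and any power is enough.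

A UMD space has nontrivial type: it is super-reflexive (Maurey), so it does not contain the spaces $\ell^1_n$ uniformly, and (T) applies. One can also argue within this paper: Theorem~\ref{thm:dyadic} will be proved from part (a) of the next corollary alone, and its case $w=1$ together with Proposition~\ref{prop:type} gives the same conclusion.

\begin{corollary}\label{cor:decay}
Let $\mathcal{S}$ be \textup{(a)} $\{c2^j:j\in\mathbb{Z}\}$ or \textup{(b)} $(0,\infty)$. There is $\delta=\delta(q,X)>0$ such that $\{A_r^k:r\in\mathcal{S}\}$ has $\mathcal{R}$-bound at most $C(k+1)2^{-\delta k}$ on $L^q(\mathbb{R}^d;X)$ for all $k\ge0$.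
\end{corollary}

\begin{proof}
In case (a) use Proposition~\ref{prop:decay} with $s_0$ the common value of $s$, and $\delta=1$.

In case (b), let $X$ have type $p_0\in(1,2]$; we may take $p_0\le q$. Then $Y=L^q(\mathbb{R}^d;X)$ has type $p_0$: by Fubini's theorem, (R1), type in $X$ and the triangle inequality in $L^{q/p_0}(\mathbb{R}^d)$,
\[
\mathbb{E}\Big\|\sum_n\varepsilon_ny_n\Big\|_Y^q\le C\int\Big(\sum_n\|y_n(x)\|^{p_0}\Big)^{q/p_0}dx\le C\Big(\sum_n\|y_n\|_Y^{p_0}\Big)^{q/p_0}.
\]
Let $\tau$ be the type constant of $Y$. Partition $[1,2)$ into $2^k$ intervals of length $2^{-k}$. This covers $\{A_r^k:r>0\}$ by families $\mathcal{T}_b$, $1\le b\le2^k$, each with $\mathcal{R}$-bound at most $R=C(k+1)2^{-k}$. Given $T_n\in\mathcal{T}_{b(n)}$ and $y_n\in Y$, put $z_b=\sum_{b(n)=b}\varepsilon_nT_ny_n$. By (R3), type in the variables $\varepsilon_b'$, and the triangle inequality in $L^{2/p_0}(\Omega)$,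
\[
\Big\|\sum_n\varepsilon_nT_ny_n\Big\|_{L^2(\Omega;Y)}\le\tau\Big\|\Big(\sum_b\|z_b\|_Y^{p_0}\Big)^{1/p_0}\Big\|_{L^2(\Omega)}\le\tau\Big(\sum_b\|z_b\|_{L^2(\Omega;Y)}^{p_0}\Big)^{1/p_0}.
\]
Each $\|z_b\|_{L^2(\Omega;Y)}$ is at most $R\|\sum_{b(n)=b}\varepsilon_ny_n\|_{L^2(\Omega;Y)}\le R\|\sum_n\varepsilon_ny_n\|_{L^2(\Omega;Y)}$ by (R2). The $\mathcal{R}$-bound is therefore at most $\tau2^{k/p_0}R$, and $\delta=1-1/p_0$ works.
\end{proof}

\section{Weights: proof of Theorems~\ref{thm:dyadic} and~\ref{thm:all}}\label{sec:weights}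

The argument of Section~\ref{sec:shift} rests on the invariance of Lebesgue measure under shifts and does not survive the insertion of a weight. The usual way to transfer an unweighted bound to $A_p$ weights goes through regularity of the kernel, and $\chi_r$ has none: if $r$ lies strictly between $|x-y|$ and $|x'-y|$, then $|\chi_r(x-y)-\chi_r(x'-y)|=(2r)^{-d}$, however close $x'$ is to $x$. The pieces $K_r^k$ are Lipschitz at the scale $2^{-k}r$. This gives a weighted bound that grows like $k+1$ and has no decay. Since $w^{1+\alpha}$ is still an $A_p$ weight and $w$ lies between $1$ and $w^{1+\alpha}$, interpolation with Corollary~\ref{cor:decay} recovers a part of the decay.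

\subsection*{The kernels}
\begin{lemma}\label{lem:kernel}
There is a constant $C$ depending only on $d$ such that for all $k\ge0$ and $x\ne y$ with $|x-y|\ge2|x-x'|$,
\[
\sup_{r>0}\big|K_r^k(x-y)-K_r^k(x'-y)\big|\le\frac{C}{|x-y|^d}\min\Big(1,\frac{2^k|x-x'|}{|x-y|}\Big).
\]
\end{lemma}

\begin{proof}
Let $r=s2^j$ and $K_r^k=\chi_r*\psi$. Here $\|\psi\|_{L^1}\le2$ and $\psi$ is supported in $Q[0,2^j]$, so $|K_r^k|\le2(2r)^{-d}\le2^{-jd}$ and $K_r^k$ is supported in $Q[0,2^{j+2}]$. As $\phi$ is Lipschitz with $\|\partial_i\phi\|_{L^1}=2$, we have $\|\phi_t(\cdot+h)-\phi_t\|_{L^1}\le2d|h|/t$, hence $\|\psi(\cdot+h)-\psi\|_{L^1}\le3d\,2^{k-j}|h|$. Therefore the difference in the lemma is at most $2^{-jd}\min(2,3d\,2^{k-j}|x-x'|)$. If it is nonzero, then $|x-y|\le2^{j+2}$ or $|x'-y|\le2^{j+2}$; in the second case $|x-y|\le2^{j+2}+\frac12|x-y|$. In both cases $2^{-j}\le8/|x-y|$, which gives the claim.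
\end{proof}

\subsection*{One vector-valued operator}
Let $\mathcal{S}$ be as in Corollary~\ref{cor:decay}, case (a) for Theorem~\ref{thm:dyadic} and case (b) for Theorem~\ref{thm:all}. Fix $r_1,\dots,r_N\in\mathcal{S}$. Let $Z=X^N$ with the norm $\|(x_n)\|_Z=\|\sum\varepsilon_nx_n\|_{L^2(\Omega;X)}$, and define $T^kf=(A^k_{r_n}f_n)_n$ and $Tf=(A_{r_n}f_n)_n$ for $f=(f_n)\in L^1_{\mathrm{loc}}(\mathbb{R}^d;Z)$. By (R1) in $X$, Fubini's theorem and (R1) in $L^q(v;X)$,
\begin{equation}\label{eq:Z}
\|f\|_{L^q(v;Z)}\quad\text{is comparable to}\quad\Big\|\sum_n\varepsilon_nf_n\Big\|_{L^2(\Omega;L^q(v;X))}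
\end{equation}
for every weight $v$, with constants depending only on $q$. So $\mathcal{R}$-bounds are the same as bounds for $T^k$ and $T$ that are uniform in $N$ and $(r_n)$. The operator $T^k$ is convolution with the diagonal kernel $\operatorname{diag}(K^k_{r_n})$, and by (R2) a diagonal operator with real entries $c_n$ has norm at most $\max|c_n|$ on $Z$. Hence Lemma~\ref{lem:kernel} bounds the differences of this kernel in operator norm, uniformly in $N$. By (W6), the same formula defines $T^k$ on all spaces $L^p(v;Z)$ with $v\in A_p$.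

\subsection*{The sharp maximal function}
For $h\in L^1_{\mathrm{loc}}(\mathbb{R}^d;\mathbb{R})$ let $\mathcal{M}^\#h(z)=\sup_{Q\ni z}\inf_{c\in\mathbb{R}}\langle|h-c|\rangle_Q$. It measures oscillation, which is what kernel regularity controls. Enlarging a cube slightly changes the infimum slightly, so the supremum is the same over open, half-open or closed cubes, and $\mathcal{M}^\#h$ is lower semicontinuous. Note that $\langle|h-\langle h\rangle_Q|\rangle_Q\le2\langle|h-c|\rangle_Q$ for every $c$.

\begin{lemma}[Weighted Fefferman--Stein inequality]\label{lem:FS}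
Let $v\in A_p$ and let $h\ge0$ be bounded with compact support. Then $\|h\|_{L^p(v)}\le C\|\mathcal{M}^\#h\|_{L^p(v)}$.
\end{lemma}

\begin{proof}
Let $\mathcal{M}_dh(x)$ be the supremum of $\langle|h|\rangle_Q$ over the dyadic cubes $Q\in\bigcup_l\mathcal{D}_l^0$ containing $x$. For integrable $h$ and $\lambda>0$, the set $\{\mathcal{M}_dh>\lambda\}$ is the disjoint union of the maximal dyadic cubes $Q_i$ with $\langle|h|\rangle_{Q_i}>\lambda$; in particular its measure is at most $\|h\|_{L^1}/\lambda$. Fix $\lambda,\gamma>0$ and these cubes $Q_i$ for our $h$, with parents $\hat Q_i$. The averages of $h$ over $\hat Q_i$ and over all larger dyadic cubes containing it are at most $\lambda$. If $x\in Q_i$ and $\mathcal{M}_dh(x)>2\lambda$, a dyadic cube $Q\ni x$ with $\langle h\rangle_Q>2\lambda$ is therefore contained in $Q_i$, and $\langle h-\langle h\rangle_{\hat Q_i}\rangle_Q>\lambda$. If $\mathcal{M}^\#h(x_0)\le\gamma\lambda$ for some $x_0\in Q_i$, the measure bound above, applied to $(h-\langle h\rangle_{\hat Q_i})\mathbf{1}_{Q_i}$,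 gives
\[
|\{x\in Q_i:\mathcal{M}_dh(x)>2\lambda\}|\le\frac1\lambda\int_{\hat Q_i}|h-\langle h\rangle_{\hat Q_i}|\le\frac{2|\hat Q_i|}{\lambda}\mathcal{M}^\#h(x_0)\le2^{d+1}\gamma|Q_i|.
\]
By (W5), summing over $i$,
\[
v(\{\mathcal{M}_dh>2\lambda\})\le C\gamma^\eta\,v(\{\mathcal{M}_dh>\lambda\})+v(\{\mathcal{M}^\#h>\gamma\lambda\}).
\]
Multiplying by $p\lambda^{p-1}$ and integrating over $\lambda>0$, we get
\[
2^{-p}\|\mathcal{M}_dh\|^p_{L^p(v)}\le C\gamma^\eta\|\mathcal{M}_dh\|^p_{L^p(v)}+\gamma^{-p}\|\mathcal{M}^\#h\|^p_{L^p(v)}.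
\]
The norm of $\mathcal{M}_dh$ is finite by (W1), since $h\in L^p(v)$. Choose $\gamma$ with $C\gamma^\eta\le2^{-p-1}$, absorb the first term, and use $h\le\mathcal{M}_dh$ almost everywhere (Lebesgue differentiation).
\end{proof}

\begin{proposition}\label{prop:growth}
For $v\in A_p$ and $k\ge0$, $\|T^kf\|_{L^p(v;Z)}\le C(k+1)\|f\|_{L^p(v;Z)}$, with $C$ independent of $N$ and $(r_n)$.
\end{proposition}

\begin{proof}
Take $q\in(1,p)$ as in (W4) and put $\mathcal{M}_qf=(\mathcal{M}(\|f\|_Z^q))^{1/q}\ge\mathcal{M}(\|f\|_Z)$. First let $f$ be bounded with compact support; then so is $h=\|T^kf\|_Z$. Let $Q$ be a closed cube with center $x_Q$ and side $\ell$, let $z\in Q$, and split $f=f_1+f_2$ with $f_1=f\mathbf{1}_{4Q}$, where $4Q=Q[x_Q,2\ell]$. For the near part, H\"older's inequality, Corollary~\ref{cor:decay} with exponent $q$ (where $(k+1)2^{-\delta k}$ is bounded in $k$) and \eqref{eq:Z} give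
\[
\langle\|T^kf_1\|_Z\rangle_Q\le\Big(\frac1{|Q|}\int_{\mathbb{R}^d}\|T^kf_1\|_Z^q\Big)^{1/q}\le C\Big(\frac1{|Q|}\int_{4Q}\|f\|_Z^q\Big)^{1/q}\le C\mathcal{M}_qf(z).
\]
For the far part, let $x\in Q$. If $y\notin4Q$, then $|x_Q-y|>2\ell\ge2|x_Q-x|$. Splitting into the regions $2^m\ell<|x_Q-y|\le2^{m+1}\ell$, $m\ge1$, and using Lemma~\ref{lem:kernel},
\[
\|T^kf_2(x)-T^kf_2(x_Q)\|_Z\le C\sum_{m\ge1}\min(1,2^{k-m})\,(2^m\ell)^{-d}\int_{Q[x_Q,2^{m+1}\ell]}\|f\|_Z\le C(k+1)\mathcal{M}_qf(z),
\]
because each cube $Q[x_Q,2^{m+1}\ell]$ contains $z$ and $\sum_{m\ge1}\min(1,2^{k-m})=k+1$. With $c=\|T^kf_2(x_Q)\|_Z$ we have $|h(x)-c|\le\|T^kf_1(x)\|_Z+\|T^kf_2(x)-T^kf_2(x_Q)\|_Z$, so $\mathcal{M}^\#h\le C(k+1)\mathcal{M}_qf$. Lemma~\ref{lem:FS} and (W1) for $v\in A_{p/q}$ give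
\[
\|T^kf\|_{L^p(v;Z)}\le C(k+1)\big\|\mathcal{M}(\|f\|_Z^q)\big\|_{L^{p/q}(v)}^{1/q}\le C(k+1)\|f\|_{L^p(v;Z)}.
\]
For general $f\in L^p(v;Z)$, let $f^{(m)}$ equal $f$ where $|x|\le m$ and $\|f(x)\|_Z\le m$, and $0$ elsewhere. By (W6) and dominated convergence, $T^kf^{(m)}\to T^kf$ pointwise, since the kernels are bounded with compact support. Fatou's lemma extends the bound to $f$.
\end{proof}

\begin{lemma}[Interpolation with change of weight]\label{lem:interp}
Let $w_0,w_1$ be weights, $\theta\in(0,1)$ and $w_\theta=w_0^{1-\theta}w_1^\theta$. Let $S$ be linear on $L^p(w_0;Z)+L^p(w_1;Z)$ with norm at most $B_i\in(0,\infty)$ on $L^p(w_i;Z)$, $i=0,1$. Then $S$ has norm at most $2B_0^{1-\theta}B_1^\theta$ on $L^p(w_\theta;Z)$.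
\end{lemma}

\begin{proof}
The weight $w_\theta$ is a superposition of the weights $\min(w_0,t^pw_1)$: for $a,b>0$, splitting the integral at $t^p=a/b$ gives
\begin{equation}\label{eq:minint}
\int_0^\infty t^{-\theta p}\min(a,t^pb)\,\frac{dt}t=\Big(\frac1{p(1-\theta)}+\frac1{p\theta}\Big)a^{1-\theta}b^\theta .
\end{equation}
Let $f\in L^p(w_\theta;Z)$, $t>0$ and $\mu=tB_1/B_0$. Put $f_0=f\mathbf{1}_{\{w_0\le\mu^pw_1\}}$ and $f_1=f-f_0$. Then $f_i\in L^p(w_i;Z)$, since $w_0\le\mu^{p\theta}w_\theta$ where $w_0\le\mu^pw_1$, and $w_1\le\mu^{-p(1-\theta)}w_\theta$ elsewhere. From $\|Sf\|^p\le2^{p-1}(\|Sf_0\|^p+\|Sf_1\|^p)$,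
\[
2^{1-p}\int\min(w_0,t^pw_1)\|Sf\|^p\le B_0^p\int\|f_0\|^pw_0+t^pB_1^p\int\|f_1\|^pw_1=B_0^p\int\min(w_0,\mu^pw_1)\|f\|^p .
\]
Multiply the two outer terms by $t^{-\theta p}=\mu^{-\theta p}(B_1/B_0)^{\theta p}$, integrate against $dt/t=d\mu/\mu$, and apply \eqref{eq:minint} on both sides: $2^{1-p}\int\|Sf\|^pw_\theta\le B_0^p(B_1/B_0)^{\theta p}\int\|f\|^pw_\theta$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:dyadic} and~\ref{thm:all}]
Let $w\in A_p$ and take $\alpha>0$ with $w^{1+\alpha}\in A_p$ by (W3). Apply Lemma~\ref{lem:interp} to $T^k$ with $w_0=1$, $w_1=w^{1+\alpha}$ and $\theta=\frac1{1+\alpha}$, so that $w_\theta=w$. Corollary~\ref{cor:decay} with exponent $p$ and \eqref{eq:Z} allow $B_0=C(k+1)2^{-\delta k}$, and Proposition~\ref{prop:growth} allows $B_1=C(k+1)$. Hence $T^k$ has norm at most $C(k+1)2^{-\delta(1-\theta)k}$ on $L^p(w;Z)$. For $f\in L^p(w;Z)$, \eqref{eq:sum} and (W6) give $\sum_{k\le m}T^kf\to Tf$ pointwise, and by Fatou's lemma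
\[
\|Tf\|_{L^p(w;Z)}\le\sum_{k\ge0}C(k+1)2^{-\delta(1-\theta)k}\,\|f\|_{L^p(w;Z)}=C'\|f\|_{L^p(w;Z)},
\]
with $C'$ independent of $N$ and $r_1,\dots,r_N\in\mathcal{S}$. By \eqref{eq:Z}, $\{A_r:r\in\mathcal{S}\}$ is $\mathcal{R}$-bounded on $L^p(w;X)$. The weight entered only through (W1)--(W6), applied to $w$ and to $w^{1+\alpha}$, so $C'$ depends only on $d,p,X$ and an upper bound for $[w]_{A_p}$.
\end{proof}

\section{The class of weights: proof of Theorem~\ref{thm:local}}\label{sec:local}

Let $\sigma=w^{-1/(p-1)}$. We say that $w$ satisfies \emph{$A_p$ up to side $a$ with constant $\Gamma$} if $w(Q)\sigma(Q)^{p-1}\le\Gamma|Q|^p$ for all cubes $Q$ of side at most $a$. The threshold $a$ is immaterial.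

\begin{lemma}\label{lem:doubling}
If $w$ satisfies $A_p$ up to side $a$ for some $a>0$, then it does so for every $a>0$.
\end{lemma}

\begin{proof}
It suffices to pass from $a$ to $2a$. Let $\Gamma$ be the constant for $a$, let $Q$ have side $\ell\in(a,2a]$, and divide $Q$ into $4^d$ congruent subcubes. Two subcubes $Q_1,Q_2$ with a common face lie in a cube $Q'$ of side $\ell/2\le a$. H\"older's inequality gives $|Q_1|^p\le w(Q_1)\sigma(Q_1)^{p-1}$, so with $\Lambda=2^{dp}\Gamma$,
\[
w(Q')\sigma(Q')^{p-1}\le\Gamma|Q'|^p=\Lambda|Q_1|^p\le\Lambda\,w(Q_1)\sigma(Q_1)^{p-1}.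
\]
All four quantities are positive and finite. Since $\sigma(Q_1)\le\sigma(Q')$, we get $w(Q_2)\le w(Q')\le\Lambda w(Q_1)$; since $w(Q_1)\le w(Q')$, we get $\sigma(Q_2)^{p-1}\le\Lambda\sigma(Q_1)^{p-1}$. Any subcube is reached from a fixed one, $Q_1$, in at most $3d$ such steps, and $\Lambda\ge1$. So $w(Q)\le4^d\Lambda^{3d}w(Q_1)$ and $\sigma(Q)^{p-1}\le4^{d(p-1)}\Lambda^{3d}\sigma(Q_1)^{p-1}$, whence $w(Q)\sigma(Q)^{p-1}\le4^{dp}\Lambda^{6d}\Gamma|Q_1|^p=\Lambda^{6d}\Gamma|Q|^p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}]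
(3) with $c'=c$ gives (2), and the case $N=1$ of (2) is (1).

\emph{(1) implies (4).} Let $B$ bound the norms in (1), and let $Q$ have side $\ell\le c/2$. The smallest radius $r=c2^{-j}\ge\ell$ has $j\ge1$ and $r<2\ell$, and $Q\subset Q[x,r]$ for $x\in Q$. We would like to test on $\sigma\mathbf{1}_Q$, but $\sigma(Q)$ is not yet known to be finite, so we use the bounded functions $\sigma_m=(w+\frac1m)^{-1/(p-1)}$. Take $x_0\in X$ with $\|x_0\|=1$ (here $X\ne\{0\}$ is used) and $f=\sigma_m\mathbf{1}_Qx_0$. Then $\|A_rf\|=(2r)^{-d}\sigma_m(Q)\ge4^{-d}|Q|^{-1}\sigma_m(Q)$ on $Q$, and $\|f\|^p_{L^p(w;X)}=\int_Q\sigma_m\,\sigma_m^{p-1}w\le\sigma_m(Q)$, as $\sigma_m^{p-1}w\le1$. Thus $4^{-dp}|Q|^{-p}\sigma_m(Q)^pw(Q)\le B^p\sigma_m(Q)$. Dividing by $\sigma_m(Q)\in(0,\infty)$ and letting $m\to\infty$, we see that $w$ satisfies $A_p$ up to side $c/2$ with constant $4^{dp}B^p$. Lemma~\ref{lem:doubling} gives (4).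

\emph{The last assertion.} $\mathcal{R}$-boundedness of $\{A_r:r>0\}$ implies uniform boundedness of $\{A_{c2^j}:j\in\mathbb{Z}\}$. If the latter holds, the previous paragraph applies to every cube and gives $w\in A_p$. If $w\in A_p$, apply Theorem~\ref{thm:all}.

\emph{(4) implies (3).} Averages of radius at most $c'$ are local, so we replace $w$ near each point by a global $A_p$ weight with a uniform constant. Let $a=3c'$. By Lemma~\ref{lem:doubling}, $w$ satisfies $A_p$ up to side $a$ with some constant $\Gamma$; in particular $\sigma\in L^1_{\mathrm{loc}}$, and the averages are well defined by (W6). Let $R=\prod_i[a_i,a_i+a]$ be a cube of side $a$. Let $\Phi_i:\mathbb{R}\to[a_i,a_i+a]$ be the $2a$-periodic function with $\Phi_i(a_i+t)=a_i+|t|$ for $|t|\le a$, let $\Phi(x)=(\Phi_i(x_i))_i$, and put $\tilde w=w\circ\Phi$, $\tilde\sigma=\sigma\circ\Phi$. Thus $\tilde w$ extends $w|_R$ by repeated reflection, and $\Phi$ is an isometry onto $R$ on each cube $R+am$, $m\in\mathbb{Z}^d$. Let $Q$ be a cube of side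 $\ell$.
\begin{itemize}
\item Let $\ell\le a$. Each $\Phi_i$ is $1$-Lipschitz, so $\Phi(Q)$ lies in a cube $Q'\subset R$ of side $\ell$. An open interval of length $\ell$ contains at most one point of $a_i+a\mathbb{Z}$, so $Q$ splits into at most $2^d$ boxes on each of which $\Phi$ is an isometry into $Q'$. Hence $\tilde w(Q)\le2^dw(Q')$ and $\tilde\sigma(Q)\le2^d\sigma(Q')$, and $\tilde w(Q)\tilde\sigma(Q)^{p-1}\le2^{dp}\Gamma|Q|^p$.
\item Let $\ell>a$. Then $Q$ is covered by at most $(\ell/a+2)^d\le(3\ell/a)^d$ cubes $R+am$, so $\langle\tilde w\rangle_Q\le3^d\langle w\rangle_R$ and $\langle\tilde\sigma\rangle_Q\le3^d\langle\sigma\rangle_R$, and $\tilde w(Q)\tilde\sigma(Q)^{p-1}\le3^{dp}\Gamma|Q|^p$.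
\end{itemize}
So $[\tilde w]_{A_p}\le3^{dp}\Gamma$ for every $R$. Tile $\mathbb{R}^d$ by cubes $R_0$ of side $c'$, and for each tile let $R=3R_0$ be the concentric cube of side $a$. For $r_n\le c'$ and $x\in R_0$ we have $Q[x,r_n]\subset R$, so $A_{r_n}f_n=A_{r_n}(f_n\mathbf{1}_R)$ on $R_0$. Theorem~\ref{thm:all} for $\tilde w$, in the form with $p$-th moments given by (R1), yields
\[
\mathbb{E}\int_{R_0}\Big\|\sum_n\varepsilon_nA_{r_n}f_n\Big\|^pw\le C^p\,\mathbb{E}\int_{3R_0}\Big\|\sum_n\varepsilon_nf_n\Big\|^pw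
\]
with $C$ independent of the tile. Almost every point lies in $3^d$ of the cubes $3R_0$, so summing over the tiles and using (R1) gives (3).
\end{proof}

\section{Nontrivial type is necessary: proof of Proposition~\ref{prop:type}}\label{sec:type}

The idea is to take an $L^1$-valued function $f$ for which $f(x)$ is an approximate point mass at $x$. Then $A_rf(x)$ is essentially the kernel $\chi_r(x-\cdot)$. For different dyadic $r$, these kernels carry a fixed part of their mass on disjoint shells, so in $L^1$ their random sum has no cancellation.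

\begin{proof}[Proof of Proposition~\ref{prop:type}]
The dilation $D_cf(x)=f(cx)$ is a multiple of an isometry of $L^p(\mathbb{R}^d;X)$ and $A_rD_c=D_cA_{cr}$, so we may take $c=1$. Suppose that $X$ has no nontrivial type. By (T), $X$ contains the spaces $\ell^1_n$ uniformly. The averages preserve $X_n$-valued functions and commute with the pointwise action of $S_n$, so \eqref{eq:Rdef} holds for $\{A_{2^{-j}}:j\ge1\}$ on $L^p(\mathbb{R}^d;\ell^1_n)$ with one constant $C$ for all $n$.

Let $N\ge2$. For $x\in[0,1)^d$ let $J(x)$ be the cell of $\mathcal{D}^0_{-N}$ containing $x$, and let $V$ be the span in $L^1([0,1)^d)$ of the indicators of these cells; $V$ is isometric to $\ell^1_n$ with $n=2^{Nd}$. Define $f:\mathbb{R}^d\to V$ by $f(x)=2^{Nd}\mathbf{1}_{J(x)}$ for $x\in[0,1)^d$ and $f(x)=0$ otherwise. Then $\|f\|_{L^p(\mathbb{R}^d;V)}=1$, so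
\[
\Big\|\sum_{j=1}^{N-1}\varepsilon_jf\Big\|_{L^2(\Omega;L^p(\mathbb{R}^d;V))}=\sqrt{N-1}.
\]
For $t,y\in[0,1)^d$ we have $t\in J(y)$ if and only if $y\in J(t)$, so
\[
A_{2^{-j}}f(x)(t)=\frac{2^{Nd}\,|J(t)\cap Q[x,2^{-j}]|}{(2\cdot2^{-j})^d}.
\]
Let $x\in[\frac14,\frac34]^d$ and $1\le j\le N-1$. The shells $W_j=\{t:2^{-j-2}<|x-t|\le2^{-j-1}\}$ are disjoint, lie in $[0,1]^d$ because $2^{-j-1}\le\frac14$, and have measure $2^{-jd}(1-2^{-d})$. For $t\in W_j\cap[0,1)^d$, $J(t)\subset Q[x,2^{-j-1}+2^{-N}]\subset Q[x,2^{-j}]$, so $A_{2^{-j}}f(x)(t)=2^{-d}2^{jd}$. By (R2), $\mathbb{E}|\sum_i\varepsilon_ia_i|\ge|a_j|$ for scalars $a_i$. Using this for each $t\in W_j$,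
\[
\mathbb{E}\Big\|\sum_{i=1}^{N-1}\varepsilon_iA_{2^{-i}}f(x)\Big\|_V\ge\sum_{j=1}^{N-1}\int_{W_j}A_{2^{-j}}f(x)(t)\,dt=2^{-d}(1-2^{-d})(N-1).
\]
Take the $L^p$ norm over $x\in[\frac14,\frac34]^d$, a set of measure $2^{-d}$. By Minkowski's inequality, the $L^p$ norm of the left side is at most the norm of $\sum_i\varepsilon_iA_{2^{-i}}f$ in $L^1(\Omega;L^p(\mathbb{R}^d;V))$, hence in $L^2(\Omega;L^p(\mathbb{R}^d;V))$. Therefore $2^{-d/p}2^{-d}(1-2^{-d})(N-1)\le C\sqrt{N-1}$ for all $N\ge2$, which is false for large $N$.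
\end{proof}

\begin{thebibliography}{1}
\bibitem{Lindemulder}
Nick Lindemulder, \emph{Difference Norms for Vector-Valued Bessel Potential Spaces with an Application to Pointwise Multipliers}, arXiv:1505.08039 (2015).
\end{thebibliography}
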